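
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{problem}[theorem]{Problem}
\numberwithin{equation}{section}


\title{Connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^n)$, $n\ge 4$,\\ contained in no maximal one}

\begin{abstract}
Let $\mathbf k$ be an algebraically closed field of any characteristic and let $n\ge 4$. We exhibit explicit connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^n)$, of dimension $n+1$, that are contained in no maximal connected algebraic subgroup. The proof has two parts. First, a double cover of the line by a curve of positive genus, which appears in the fixed locus of a torus, forces every connected algebraic overgroup to preserve a certain rational function $t$. Second, a connected linear group that preserves a nonconstant rational function $t$ and has a nontrivial unipotent radical can always be enlarged, by letting unipotent elements vary polynomially with $t$. We also show that the construction is sharp, and that it gives at least $|\mathbf k|$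 conjugacy classes of such subgroups for each $n\ge 4$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbf k$ be an algebraically closed field of arbitrary characteristic. Varieties are irreducible, reduced and separated; algebraic groups are smooth; points are $\mathbf k$-points. Stabilizers, fixed loci and kernels carry the reduced structure unless we say otherwise. We write $\mathbb P^n=\mathbb P^n_{\mathbf k}$, and $\mathrm{Bir}(Y)$ for the group of birational transformations of a variety $Y$.

We use the standard conventions (Demazure, Serre, Blanc--Furter). A \emph{morphism} from a variety $A$ to $\mathrm{Bir}(Y)$ is a map $a\mapsto f_a$ given by a birational map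
\[
f\colon A\times Y\dashrightarrow A\times Y,\qquad (a,x)\mapsto(a,f_a(x)),
\]
which induces an isomorphism between open dense subsets $U,U'\subset A\times Y$ that both project onto $A$. An \emph{algebraic subgroup} of $\mathrm{Bir}(Y)$ is the image of an algebraic group $G$ under an injective group homomorphism $G\to\mathrm{Bir}(Y)$ that is a morphism in this sense; it is \emph{connected} if $G$ is. We fix such a $G$ and regard the subgroup as an algebraic group through it. Inclusions and equalities of algebraic subgroups are understood as subsets of $\mathrm{Bir}(Y)$. A connected algebraic subgroup of $\mathrm{Bir}(Y)$ is \emph{maximal} if it is maximal, for inclusion, among the connected algebraic subgroups of $\mathrm{Bir}(Y)$.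

Concretely, a faithful regular action of a connected algebraic group on a rational variety of dimension $n$ gives a connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n)$, well defined up to conjugation, and all connected algebraic subgroups arise in this way (see (W) in Section~\ref{sec:background}). If every connected algebraic subgroup lies in a maximal one, then a list of the maximal ones describes them all, up to passing to subgroups.

In low dimension this works. We have $\mathrm{Bir}(\mathbb P^1)=\mathrm{PGL}_2$. By Enriques, each connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^2)$ is conjugate to an algebraic subgroup of $\mathrm{Aut}^\circ(S)$, the neutral component of the automorphism group of $S$, where $S$ is $\mathbb P^2$ or a Hirzebruch surface $\mathbb F_m$ with $m\ge0$, $m\neq1$, and all these groups $\mathrm{Aut}^\circ(S)$ are maximal. Over $\mathbf k=\mathbb C$, Umemura classified the connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^3)$, and it follows from the classification that each of them is contained in a maximal one.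

\begin{problem}[Fong--Zikas \cite{FZ}]\label{prob}
For each $n\ge4$, determine whether every connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n)$ is contained in a maximal one.
\end{problem}

\subsection{What can go wrong, and why it does not in dimension two}

A proper inclusion of connected algebraic subgroups raises the dimension (Lemma~\ref{lem:compare}). So a group lies in a maximal one unless its overgroups have unbounded dimension. Unbounded chains are easy to find. In $\mathrm{Bir}(\mathbb P^2)$, with affine coordinates $(t,z)$, the groups
\[
U_D=\{(t,z)\mapsto(t,z+f(t)) : f\in\mathbf k[t],\ \deg f\le D\},\qquad D\ge1,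
\]
form a strictly increasing chain. Still, each $U_D$ lies in a maximal group. The group $U_1$ consists of affine transformations of the plane, so it lies in $\mathrm{Aut}(\mathbb P^2)$. For $D\geq2$ the group $U_D$ acts on $\mathbb F_D$ by adding sections of $\mathcal O(D)$, so it lies in $\mathrm{Aut}^\circ(\mathbb F_D)$. These maximal groups have elements which \emph{move} $t$, such as
\[
(t,z)\mapsto\Big(\frac{\alpha t+\beta}{\gamma t+\delta},\ \frac{z}{(\gamma t+\delta)^D}\Big),\qquad \alpha\delta-\beta\gamma\ne0,
\]
and if $\gamma\ne0$, such an element does not normalize $U_{D'}$ for any $D'\neq D$. Once it has been added to $U_D$, the chain no longer offers a way to go on.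

Our way to a counterexample is to pin down the function $t$, so that \emph{every} connected overgroup fixes it. A double cover $\Gamma$ of the $t$-line with positive genus, attached to the situation in a way that overgroups must respect, does this. The total space nevertheless has to remain rational. In dimension $3$ there is a variety with these properties, and one more dimension leaves room for the translations $z\mapsto z+f(t)$.

\subsection{The groups}\label{ssec:groups}

Let $n\ge4$ and $r=n-3\ge1$. Let $\Gamma$ be a smooth projective curve of genus $\ge1$ with an involution $\iota\ne\mathrm{id}$ such that $\mathbf k(\Gamma)^\iota=\mathbf k(t)$ is rational. Such pairs exist in every characteristic: take an elliptic curve, $\iota=-1$, and for $t$ the Weierstrass coordinate $x$. Choose $y\in\mathbf k(\Gamma)\setminus\mathbf k(t)$ integral over $\mathbf k[t]$ (multiply any element of $\mathbf k(\Gamma)\setminus\mathbf k(t)$ by a suitable polynomial in $t$). Its minimal polynomial over $\mathbf k(t)$ has degree $2$ and coefficients in $\mathbf k[t]$, and its roots are $y$ and $\iota y\ne y$. So we may write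
\[
y^2+h(t)\,y=p(t),\qquad h,p\in\mathbf k[t],\qquad \iota y=-h-y,\qquad d:=h^2+4p=(y-\iota y)^2\neq0 .
\]
Let $\mathrm{Mat}_2$ be the space of $2\times2$ matrices and put
\begin{equation}\label{eq:S}
S=\{(M,t)\in\mathrm{Mat}_2\times\mathbb A^1:\ \mathrm{tr}\,M=-h(t),\ \det M=-p(t),\ d(t)\ne0\},\qquad X=S\times\mathbb A^r .
\end{equation}
So for $d(c)\ne0$ the fiber of $S$ over $t=c$ is the conjugacy class of matrices whose eigenvalues are the two values of $y$ over $c$. Writing $M=\begin{pmatrix} m&a\\ b&-h-m\end{pmatrix}$, the variety $S$ is the hypersurface
\begin{equation}\label{eq:hyp}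
m^2+h(t)\,m+ab=p(t),\qquad d(t)\ne0,
\end{equation}
and solving for $a$ shows that $\mathbf k(X)=\mathbf k(t,m,b,z_1,\dots,z_r)$; so $X$ is rational of dimension $n$.

Let $L=\mathrm{PGL}_2$, and let $V$ be a finite-dimensional linear subspace of $\mathbf k[t]^r$ containing the constants $\mathbf k^r$. The connected algebraic group $G_V=L\times V$ acts on $X$ by
\begin{equation}\label{eq:action}
(l,f)\cdot(M,t,z)=\big(lMl^{-1},\,t,\,z+f(t)\big).
\end{equation}
The action is faithful (Lemma~\ref{lem:X}). So $G_V$ is a connected algebraic subgroup of $\mathrm{Bir}(X)\simeq\mathrm{Bir}(\mathbb P^n)$, of dimension $3+\dim V$.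

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n\ge4$ and let $\mathbf k^r\subsetneq V\subset\mathbf k[t]^r$ be finite-dimensional. Then no connected algebraic subgroup of $\mathrm{Bir}(X)\simeq\mathrm{Bir}(\mathbb P^n)$ containing $G_V$ is maximal. In particular $G_V$ is contained in no maximal one.
\end{theorem}

The smallest case is $\dim V=r+1$, where $\dim G_V=n+1$. This settles Problem~\ref{prob}: the answer is negative, and it depends neither on $n\ge4$ nor on the characteristic.

\begin{corollary}
For every $n\ge4$ and every algebraically closed field $\mathbf k$, there are connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^n)$ that are contained in no maximal one. Over $\mathbb C$, every connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n)$ is contained in a maximal one if and only if $n\le3$.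
\end{corollary}

The second sentence combines Theorem~\ref{thm:A} with the results for $n\le3$ quoted above. The part of the proof that enlarges groups is general. A connected linear algebraic group is called \emph{reductive} if its unipotent radical $R_u$ is trivial.

\begin{theorem}\label{thm:B}
Let $Y$ be any variety and $H\subset\mathrm{Bir}(Y)$ a connected linear algebraic subgroup with $\mathbf k(Y)^H\ne\mathbf k$ and $R_u(H)\neq1$. Then $H$ is contained in connected linear algebraic subgroups of $\mathrm{Bir}(Y)$ of arbitrarily large dimension; in particular it is not maximal. Hence a maximal connected algebraic subgroup that is linear either has a dense open orbit (on a variety birational to $Y$ on which it acts regularly) or is reductive.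
\end{theorem}

The last theorem, a complement not used for Theorem~\ref{thm:A}, shows that the hypothesis $V\ne\mathbf k^r$ cannot be dropped and that the examples are numerous.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] For $\mathbf k^r\subset V\subset\mathbf k[t]^r$ finite-dimensional, $G_V$ is contained in a maximal connected algebraic subgroup if and only if $V=\mathbf k^r$.
\item[(ii)] If $G_V$ (built from $\Gamma$) and $G_{V_1}$ (built from $\Gamma_1$) are conjugate in $\mathrm{Bir}(\mathbb P^n)$, then $\Gamma\simeq\Gamma_1$. Hence for each $n\ge4$ there are at least $|\mathbf k|$ conjugacy classes of connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^n)$ contained in no maximal one.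
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:A} has three steps. Every connected algebraic overgroup $H$ of $G_V$ is linear and satisfies $\mathbf k(X)^H=\mathbf k(t)$ (Section~\ref{sec:invariants}). If $V\neq\mathbf k^r$, then $R_u(H)\ne1$ (Section~\ref{sec:nonred}). So Theorem~\ref{thm:B}, proved in Section~\ref{sec:enlarge}, applies to $H$. Subsection~\ref{ssec:toy} illustrates the steps in the smallest case. Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}.

\section{The varieties $X$ and the groups $G_V$}\label{sec:X}

\subsection{Basic properties}

Let $T\subset L$ be the image of the diagonal matrices. Let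
\[
\Gamma^\circ=\{(m,t)\in\mathbb A^2:\ m^2+h(t)m=p(t),\ d(t)\ne0\}.
\]
The polynomial $Y^2+hY-p$ is monic in $Y$ and irreducible over $\mathbf k(t)$, so $\Gamma^\circ$ is irreducible with function field $\mathbf k(t,y)=\mathbf k(\Gamma)$. On it $(2m+h)^2=d\ne0$, so it is smooth. Hence $\Gamma^\circ$ is an open subset of $\Gamma$, with $y(m,t)=m$. It is stable under $\iota$, which acts by $(m,t)\mapsto(-h(t)-m,t)$, and $\iota$ has no fixed point on $\Gamma^\circ$ because $(y-\iota y)^2=d\neq 0$ there.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(i)] $S$ is a smooth affine variety of dimension $3$.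
\item[(ii)] Each fiber $S_c$ of $t\colon S\to\mathbb A^1$ with $d(c)\ne0$ is a single $L$-orbit. It contains a diagonal matrix, and the stabilizer in $L$ of any diagonal matrix in $S_c$ is $T$.
\item[(iii)] $S^T=\{a=b=0\}\simeq\Gamma^\circ$, so $Z:=X^T\simeq\Gamma^\circ\times\mathbb A^r$. Every $L$-orbit in $X$ meets $Z$.
\item[(iv)] The action \eqref{eq:action} of $G_V$ on $X$ is faithful.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The polynomial $ab+m^2+hm-p$ in \eqref{eq:hyp} is linear in $a$, and its leading coefficient, the prime element $b$, does not divide the constant term $m^2+hm-p$; so it is irreducible, and $S$ is an irreducible hypersurface in the affine open set $d\ne0$ of $\mathbb A^4$. At a point where the partial derivatives $b$, $a$, $2m+h$ with respect to $a,b,m$ all vanish, \eqref{eq:hyp} gives $m^2+hm=p$, hence $d=(2m+h)^2=0$, which is excluded. So $S$ is smooth.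

(ii) The matrices in $S_c$ are the matrices with characteristic polynomial $Y^2+h(c)Y-p(c)$, whose discriminant $d(c)$ is nonzero. They are diagonalizable with the same two distinct eigenvalues, hence conjugate to each other. A matrix commuting with a diagonal matrix with distinct entries is diagonal; and $lMl^{-1}=M$ for $l\in\mathrm{PGL}_2$ means that representatives of $l$ commute with $M$.

(iii) The class of $\mathrm{diag}(\lambda,1)$ sends $(m,a,b,t)$ to $(m,\lambda a,\lambda^{-1}b,t)$. So $S^T$ is given by $a=b=0$, and there \eqref{eq:hyp} is the equation of $\Gamma^\circ$. The group $L$ acts trivially on $\mathbb A^r$, so the statement about orbits follows from (ii).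

(iv) Let $(l,f)$ act trivially. Then $l$ commutes with all matrices in some $S_c$ with $d(c)\ne0$, so it preserves their eigenlines. Every line in $\mathbf k^2$ is an eigenline of some matrix in $S_c$, so $l$ fixes all lines and $l=1$. Also $f(c)=0$ for all $c$ with $d(c)\neq0$, so $f=0$.
\end{proof}

\begin{remark}\label{rem:choice}
Another choice of $y$ has the form $y_1=\alpha+\beta y$ with $\alpha,\beta\in\mathbf k(t)$, $\beta\ne0$, and $(M,t,z)\mapsto(\alpha(t)+\beta(t)M,t,z)$ is a $G_V$-equivariant birational map between the two varieties. So the conjugacy class of $G_V$ depends only on $\Gamma,\iota,t$ and $V$.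
\end{remark}

\begin{remark}\label{rem:quotient}
Geometrically, $X$ is a twisted form over the $t$-line of $L/T=\mathbb P^1\times\mathbb P^1\setminus\Delta$, with $\Delta$ the diagonal, times $\mathbb A^r$. Put $W=(\mathbb P^1\times\mathbb P^1\setminus\Delta)\times\Gamma^\circ\times\mathbb A^r$ and $\tau(u,v,e,z)=(v,u,\iota e,z)$. Sending $(u,v,e,z)$ to $(M,t(e),z)$, where $M$ acts on the line $u\subset\mathbf k^2$ by $y(e)$ and on the line $v$ by $y(\iota e)$, and remembering $e$, gives an isomorphism from $W$ to the fiber product of $X$ and $\Gamma^\circ$ over $\mathbb A^1$; the inverse is given by $u=\mathrm{im}(M-y(\iota e))$, $v=\mathrm{im}(M-y(e))$. As $\Gamma^\circ\to\{d\neq0\}$ is an \'etale double cover with group $\langle\iota\rangle$, we get $X\simeq W/\tau$. The group $L$ acts on $u$ and $v$, and $V$ on $z$. Without the twist, the factor $\Gamma^\circ$ would make the variety non-rational.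
\end{remark}

\subsection{The mechanism in the smallest case}\label{ssec:toy}

This subsection is an illustration and is not used later. Let $n=4$, $r=1$, $\mathrm{char}\,\mathbf k\ne2$, and let $\Gamma$ be the elliptic curve $y^2=t^3-t$. Then
\[
X=\{(m,a,b,t,z):\ m^2+ab=t^3-t,\ t^3\ne t\},
\]
and for $V=\mathbf k+\mathbf kt$ the $5$-dimensional group $G_V$ acts by conjugation on the traceless matrix $M$ with entries $m,a,b,-m$, and by $z\mapsto z+\alpha+\beta t$. It lies in the strictly increasing chain of the groups $G_{V_D}$, $D\ge1$, where $V_D$ is the space of polynomials of degree $\le D$. We have to exclude that some overgroup $H$, which need not be related to this chain, is maximal. Here is why this cannot happen.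

\emph{$H$ cannot move $t$.} The $T$-fixed locus is $X^T=\{a=b=0\}=\Gamma^\circ\times\mathbb A^1$, with $\Gamma^\circ$ the affine curve $m^2=t^3-t$ without the points $m=0$. Let us assume, to see the point, that $\mathrm{char}\,\mathbf k=0$ and that $H\supset G_V$ is a connected linear group acting regularly and \emph{transitively} on $X$ itself. For $x\in X^T$ the map $\mathrm{Lie}(H)\to T_xX$ is surjective and $T$-equivariant. Taking $T$-invariants is exact, so $\mathrm{Lie}(C_H(T))=\mathrm{Lie}(H)^T$ surjects onto $(T_xX)^T=T_x(X^T)$. Thus all orbits of the centralizer $C_H(T)$ on $X^T$ are open, and $X^T$, being irreducible, is a single orbit. But $C_H(T)$ is a connected linear group, and such groups are unirational. So $\Gamma$ is dominated by an affine space, hence by $\mathbb P^1$, which is impossible for a curve of genus $1$. The general argument (Section~\ref{sec:invariants}) uses conjugacy of maximal tori instead of tangent spaces, to cover every characteristic. It needs only an open orbit, because torus-fixed loci can be compared on open sets. Once $H$ has no open orbit, $t$ turns out to be $H$-invariant.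

\emph{$H$ cannot be reductive.} For each $c$ the translations $z\mapsto z+\beta(t-c)$ form a one-dimensional unipotent group acting trivially on the fiber $t=c$. So the elements of $H$ acting trivially on this fiber form a normal subgroup whose neutral component is not a torus. A reductive group has too few normal subgroups to accommodate this for all $c$: the same nontrivial connected subgroup would act trivially on infinitely many fibers, that is, on everything. This is where $V\ne\mathbf k^r$ is needed.

\emph{$H$ can be enlarged.} Now $H$ has a nontrivial unipotent radical and preserves $t$. If, say, $A\simeq\mathbb G_a$ is a normal subgroup of $H$ on which $H$ acts by conjugation through a character $\chi$, then for $f\in\mathbf k[t]$ the transformation ``on the fiber $t=c$, act by the element $f(c)$ of $A$'' is a birational map of $X$; these maps commute, and $h\in H$ conjugates the one given by $f$ to the one given by $\chi(h)f$. So polynomials of degree $\le D$ form, together with $H$, an algebraic group of dimension growing with $D$. Theorem~\ref{thm:B} is the general version.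

\begin{remark}
Positive genus cannot be dropped in the first step. Take $h=0$ and $p=t$ with $\mathrm{char}\,\mathbf k\ne2$, so that the curve $m^2=t$ is rational. Then $\mathbb G_m$ acts by $(M,t,z)\mapsto(\lambda M,\lambda^2t,z)$, commuting with $L$ and normalizing $V$ if $V$ is spanned by vectors of monomials $t^i\epsilon_j$, with $\epsilon_1,\dots,\epsilon_r$ the standard basis of $\mathbf k^r$. The group $L\times(V\rtimes\mathbb G_m)$ contains $G_V$ and has a dense orbit, as it moves $t$ and acts transitively on the nonempty fibers of $t\colon X\to\mathbb A^1$.
\end{remark}

\section{Background and comparison lemmas}\label{sec:background}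

\subsection{Results used}

\begin{itemize}
\item[(W)] (Weil \cite{Weil}, Rosenlicht \cite{Rosenlicht}; see Brion \cite{BrionModels}.) If $H$ is a connected algebraic subgroup of $\mathrm{Bir}(Y)$, there are a variety $Y'$ on which $H$ acts regularly and a birational map $Y\dashrightarrow Y'$ that transports the given birational action to this regular action. We call $Y'$ a \emph{model} of $H$. Nonempty $H$-stable open subsets of models, for example the smooth locus, are models. The action on a model is faithful on points, since $H\to\mathrm{Bir}(Y)$ is injective.
\item[(NM)] (Nishi--Matsumura, \cite{Matsumura}; see Brion \cite{BrionNonaffine}.) Let a connected algebraic group $H$ act on a nonsingular variety $Y$ with trivial scheme-theoretic kernel. Then $H$ acts on the Albanese variety $\mathrm{Alb}(Y)$ (the target of the universal morphism from $Y$ to an abelian variety) by translations, compatibly with its action on $Y$, and the kernel of the resulting homomorphism $H\to\mathrm{Alb}(Y)$ is affine.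
\item[(R)] (Rosenlicht.) If $H$ acts on $Y'$, some dense open $H$-stable subset has a geometric quotient with function field $\mathbf k(Y')^H$. In particular, if $\mathbf k(Y')^H=\mathbf k$, there is a dense open orbit.
\end{itemize}

For linear algebraic groups we refer to \cite{Borel} and \cite{Springer}. We use in particular that in a connected linear group maximal tori are conjugate, that centralizers of tori are connected and have finite index in normalizers, and that connected linear groups over $\mathbf k$ are unirational \cite[18.2]{Borel}.

Conversely to (W), \emph{a regular action of a connected algebraic group $H$ on a variety $Y'$, faithful on points, makes $H$ a connected algebraic subgroup of $\mathrm{Bir}(Y)$ for every $Y$ birational to $Y'$.} Indeed, let $\Omega\subset Y'$ be nonempty, open and isomorphic to an open subset of $Y$. Then $(g,x)\mapsto(g,gx)$ maps $\{(g,x)\in H\times\Omega:gx\in\Omega\}$ isomorphically onto $\{(g,x)\in H\times\Omega:g^{-1}x\in\Omega\}$, and both sets surject to $H$ because two nonempty open subsets of $Y'$ intersect.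

\begin{lemma}\label{lem:rational}
\begin{enumerate}
\item[(a)] A rational map from $\mathbb A^N$ to a smooth projective curve $C$ of genus $\ge1$ is constant.
\item[(b)] If $Y$ is rational, every connected algebraic subgroup $H$ of $\mathrm{Bir}(Y)$ is linear.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If two points of the domain of definition have different images, restricting to the line through them gives a nonconstant map $\mathbb P^1\dashrightarrow C$, so $\mathbf k(C)$ embeds into a rational function field $\mathbf k(s)$. By L\"uroth's theorem, which holds for all intermediate fields of transcendence degree one, separable or not, $\mathbf k(C)$ is purely transcendental and $C\simeq\mathbb P^1$, a contradiction.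

(b) Let $Y'$ be a smooth model of $H$ and $I$ the scheme-theoretic kernel of the action. It has only one $\mathbf k$-point, so it is a finite normal subgroup scheme. The group $H/I$ is smooth and connected and acts on $Y'$ with trivial scheme-theoretic kernel. An abelian variety contains no rational curve, so, restricting to lines as in (a), every morphism from the rational variety $Y'$ to an abelian variety is constant, and $\mathrm{Alb}(Y')=0$. By (NM), $H/I$ is affine. As $H\to H/I$ is finite, $H$ is affine.
\end{proof}

\subsection{Comparing two groups}

An inclusion of algebraic subgroups of $\mathrm{Bir}(Y)$ is an inclusion of sets. It need not come from a morphism of algebraic groups (think of Frobenius), but it behaves well enough.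

\begin{lemma}\label{lem:compare}
Let $Y$, $A$ be varieties.
\begin{enumerate}
\item[(a)] If $f,g\colon A\to\mathrm{Bir}(Y)$ are morphisms, so is $a\mapsto f_ag_a^{-1}$.
\item[(b)] If $f\colon A\to\mathrm{Bir}(Y)$ is a morphism, $\{a\in A:f_a=\mathrm{id}\}$ is closed.
\item[(c)] Let $\rho_i\colon G_i\to\mathrm{Bir}(Y)$, $i=1,2$, be injective homomorphisms which are morphisms, with $G_i$ connected and $\rho_1(G_1)\subset\rho_2(G_2)$. Then $j=\rho_2^{-1}\rho_1\colon G_1\to G_2$ maps each closed connected subgroup $R\subset G_1$ homeomorphically onto a closed connected subgroup of $G_2$ of the same dimension. If $G_2$ is linear and $R$ is a torus (resp.\ linear and unipotent), then so is $j(R)$.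
\end{enumerate}
In particular, if $H\subset H'$ are connected algebraic subgroups of $\mathrm{Bir}(Y)$, then $\dim H\le\dim H'$, with equality if and only if $H=H'$.
\end{lemma}

\begin{proof}
(a) Let $f\colon U_f\to U_f'$ and $g\colon U_g\to U_g'$ be the given isomorphisms. Then $f\circ g^{-1}$ restricts to an isomorphism $g(U_f\cap U_g)\to f(U_f\cap U_g)$ of open sets. They surject to $A$, since over each $a$ the set $U_f\cap U_g$ is an intersection of two nonempty open subsets of $Y$.

(b) The set $E=\{(a,x)\in U_f:f_a(x)=x\}$ is closed in $U_f$, and $\{a:f_a\ne\mathrm{id}\}$ is the image of $U_f\setminus E$ under the open map $A\times Y\to A$.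

(c) The pull-backs of $\rho_1|_R$ and $\rho_2$ to the variety $R\times G_2$ are morphisms. By (a) and (b), the graph
\[
\Lambda=\{(g,g')\in R\times G_2:\rho_1(g)=\rho_2(g')\}
\]
of $j|_R$ is a closed subgroup. The projection $\Lambda\to R$ is a bijective homomorphism of algebraic groups, hence open, hence a homeomorphism; so $\Lambda$ is connected of dimension $\dim R$. The projection $\Lambda\to G_2$ is an injective homomorphism, so its image $j(R)$ is closed and, by the same argument, $\Lambda\to j(R)$ is a homeomorphism.

Let $G_2$ be linear. If $R$ is a torus, unipotent elements of the linear group $\Lambda$ map to $1\in R$, so they are trivial. Hence the connected commutative group $\Lambda$ consists of semisimple elements; it is a torus, and so is its image $j(R)$. If $R$ is linear and unipotent, semisimple elements of $\Lambda$ map to $1\in R$ and are trivial; so $\Lambda$ and $j(R)$ are unipotent.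

For the last statement, apply (c) with $R=G_1=H$ and $G_2=H'$: $j(H)$ is a closed subgroup of dimension $\dim H$ of the irreducible group $H'$.
\end{proof}

In the situation of (c) we write $R'=j(R)$; it acts by the same birational maps as $R$.

\begin{lemma}\label{lem:open}
Let an abstract group $G$ act by automorphisms on varieties $Y_1,Y_2$, and let $\psi\colon Y_1\dashrightarrow Y_2$ be a $G$-equivariant birational map. Then $\psi$ induces a $G$-equivariant isomorphism $\Omega\to\Omega'$ between nonempty $G$-stable open sets $\Omega\subset Y_1$, $\Omega'\subset Y_2$.
\end{lemma}

\begin{proof}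
Let $\psi\colon A\to A'$ be an isomorphism of nonempty open sets. For $g\in G$, $\psi=g\psi g^{-1}$ induces an isomorphism $gA\to gA'$. So $\psi$ is regular on $\Omega=\bigcup_g gA$ and $\psi^{-1}$ on $\Omega'=\bigcup_g gA'$; the two maps are mutually inverse, as varieties are separated.
\end{proof}

\section{Every overgroup of $G_V$ preserves $t$}\label{sec:invariants}

The first lemma replaces the tangent space computation of Subsection~\ref{ssec:toy}.

\begin{lemma}\label{lem:fixed}
Let $H$ be a connected linear algebraic group acting transitively on a variety $O$, and $T\subset H$ a torus. Then $O^T$ is a finite union of orbits of the connected group $C_H(T)$.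
\end{lemma}

\begin{proof}
We may assume that there is $x\in O^T$. Then $T\subset(H_x)^\circ$. Let $T_x\supset T$ be a maximal torus of $(H_x)^\circ$ and $T_m\supset T_x$ a maximal torus of $H$. Let $hx\in O^T$, with $h\in H$. Then $h^{-1}Th\subset(H_x)^\circ$. Replacing $h$ by $hs$ with a suitable $s\in(H_x)^\circ$, which does not change $hx$, we may assume $h^{-1}Th\subset T_x\subset T_m$. So $T$ lies in both $T_m$ and $hT_mh^{-1}$, which are therefore maximal tori of the connected group $C_H(T)$. Hence $c\,hT_mh^{-1}c^{-1}=T_m$ for some $c\in C_H(T)$, that is, $w:=ch\in N_H(T_m)$ and $hx=c^{-1}wx$. Let $w_1,\dots,w_k$ represent the finite set $C_H(T_m)\backslash N_H(T_m)$. Since $C_H(T_m)\subset C_H(T)$, we get $hx\in\bigcup_iC_H(T)w_ix$. So $O^T$ is contained in a finite union of $C_H(T)$-orbits, and as it is $C_H(T)$-stable it is a union of some of them.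
\end{proof}

\begin{proposition}\label{prop:inv}
Let $\mathbf k^r\subset V\subset\mathbf k[t]^r$ be finite-dimensional and let $H\supset G_V$ be a connected algebraic subgroup of $\mathrm{Bir}(X)$. Then $H$ is linear and $\mathbf k(X)^H=\mathbf k(t)$.
\end{proposition}

\begin{proof}
$H$ is linear by Lemma~\ref{lem:rational}(b). Let $X'$ be a model of $H$.

\emph{Step 1: $\mathbf k(X)^H\ne\mathbf k$.} The idea is that an open orbit of $H$ would make the fixed locus of $T$, and with it $\Gamma$, be dominated by a connected linear group. Suppose that $\mathbf k(X)^H=\mathbf k$. By (R), $H$ has a dense open orbit $O\subset X'$. Let $L',T'\subset H$ be the images of $L,T$; by Lemma~\ref{lem:compare}, $T'$ is a torus. Lemma~\ref{lem:open}, applied to $X$, $O$ and the group $L$ acting on $O$ through $L'$, gives an $L$-equivariant isomorphism $\psi\colon\Omega\to\Omega'$ between $L$-stable nonempty open sets $\Omega\subset X$ and $\Omega'\subset O$. Every $L$-orbit in $X$ meets $Z=X^T$, so $Z\cap\Omega\neq\emptyset$. It is open in $Z\simeq\Gamma^\circ\times\mathbb A^r$, hence irreducible, and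
\[
\psi(Z\cap\Omega)=O^{T'}\cap\Omega'.
\]
By Lemma~\ref{lem:fixed}, $O^{T'}$ is a finite union of orbits of the connected group $C=C_H(T')$, so there is an orbit $Cx\subset O^{T'}$ whose intersection with the irreducible set $\psi(Z\cap\Omega)$ is dense in it. On the nonempty open set $C_1=\{g\in C:gx\in\Omega'\}$ the composition
\[
C_1\to\psi(Z\cap\Omega)\xrightarrow{\ \psi^{-1}\ }Z\cap\Omega\subset\Gamma^\circ\times\mathbb A^r\to\Gamma^\circ
\]
is a dominant morphism. Since the connected linear group $C$ is unirational, there is a dominant rational map $\mathbb A^N\dashrightarrow\Gamma$. This contradicts Lemma~\ref{lem:rational}(a); here we use that $\Gamma$ has positive genus.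

\emph{Step 2: $\mathbf k(X)^{G_V}=\mathbf k(t)$.} Let $\varphi\in\mathbf k(X)^L$. Its domain of definition is $L$-stable. The map
\[
\sigma(t,z)=\Big(\begin{pmatrix}0&p(t)\\1&-h(t)\end{pmatrix},t,z\Big),\qquad d(t)\neq0,
\]
is a section of $(t,z)\colon X\to\{d\ne0\}\times\mathbb A^r$, and the fibers of this last map are single $L$-orbits by Lemma~\ref{lem:X}(ii). So the domain of $\varphi$ meets the image of $\sigma$, and by invariance $\varphi$ equals the rational function $\varphi\circ\sigma\in\mathbf k(t,z)$ pulled back to $X$. Hence $\mathbf k(X)^L=\mathbf k(t,z_1,\dots,z_r)$.

Let $f\in\mathbf k(t,z)$ be invariant under $z\mapsto z+c$ for all $c\in\mathbf k^r\subset V$. Write $f=P/Q$ with $P,Q\in\mathbf k(t)[z]$, $Q\neq0$. The polynomial $P(z+w)Q(z)-P(z)Q(z+w)$ in new variables $w=(w_1,\dots,w_r)$ vanishes for all $w\in\mathbf k^r$, so it is zero, as $\mathbf k$ is infinite. Thus $f(z+w)=f(z)$ in $\mathbf k(t)(z,w)$, and substituting $w=w'-z$ gives $f(w')=f(z)$, so $f\in\mathbf k(t)$. Conversely $t$ is $G_V$-invariant.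

\emph{Step 3.} We have $\mathbf k\subsetneq\mathbf k(X)^H\subset\mathbf k(X)^{G_V}=\mathbf k(t)$, so $t$ is algebraic over $\mathbf k(X)^H$ and its $H$-orbit in $\mathbf k(X)$ is finite, consisting of roots of one polynomial. The stabilizer of $t$ in $H$ is closed: if $E\subset X'$ is the domain of definition of $t$, its complement is the projection to $H$ of the open set $\{(g,x)\in H\times X':x,gx\in E,\ t(gx)\neq t(x)\}$. Being closed of finite index in the connected group $H$, the stabilizer is $H$. So $t\in\mathbf k(X)^H$.
\end{proof}

From now on, when $\varphi\in\mathbf k(Y)^H$ is a nonconstant invariant function for a connected algebraic subgroup $H\subset\mathrm{Bir}(Y)$, we may choose a model on which $\varphi$ is an $H$-invariant morphism to $\mathbb A^1$: the domain of definition of $\varphi$ in a model is $H$-stable and open.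

\section{Overgroups of $G_V$ are not reductive if $V\ne\mathbf k^r$}\label{sec:nonred}

\begin{proposition}\label{prop:nonred}
If $\mathbf k^r\subsetneq V\subset\mathbf k[t]^r$ is finite-dimensional and $H\supset G_V$ is a connected algebraic subgroup of $\mathrm{Bir}(X)$, then $R_u(H)\ne1$.
\end{proposition}

\begin{proof}
Suppose that $H$ is reductive. By Proposition~\ref{prop:inv} there is a model $X'$ with $t\colon X'\to\mathbb A^1$ an $H$-invariant nonconstant morphism. Lemma~\ref{lem:open} with the group $G_V$ gives $G_V$-stable nonempty open sets $\Omega\subset X$ and $\Omega'\subset X'$ and an equivariant isomorphism $\Omega\simeq\Omega'$ compatible with $t$.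

\emph{For all but finitely many $c\in\mathbf k$, the fiber $X'_c=t^{-1}(c)$ is nonempty and $\Omega'\cap X'_c$ is dense in it.} The morphism $t$ is dominant, so all but finitely many fibers are nonempty, and all components of nonempty fibers have dimension $n-1$. The components of $X'\setminus\Omega'$ have dimension $\le n-1$. Those dominating $\mathbb A^1$ have fibers of dimension $\le n-2$, and the others lie in finitely many fibers of $t$. So for all but finitely many $c$ the closed set $X'_c\setminus\Omega'$ contains no component of $X'_c$.

For such $c$ let $R_c=\{f\in V:f(c)=0\}$, a vector group of dimension $\ge\dim V-r\ge1$. It acts trivially on the part of $\Omega$ over $t=c$. So its image $R_c'\subset H$, which by Lemma~\ref{lem:compare} is closed, connected, unipotent and of positive dimension, acts trivially on $\Omega'\cap X'_c$ and hence on $X'_c$. It therefore lies in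
\[
N_c=\{g\in H:\ g\text{ acts trivially on }X'_c\},
\]
a closed subgroup of $H$, normal because $H$ preserves $X'_c$. The group $N_c^\circ$ is normal in $H$; its unipotent radical is a connected normal unipotent subgroup of $H$, hence trivial. So $N_c^\circ$ is reductive, and it is not a torus, since it contains $R'_c$. Its derived group is therefore a nontrivial connected semisimple group, normal in $H$ and contained in the semisimple group $(H,H)$. Now $(H,H)$ has only finitely many minimal nontrivial closed connected normal subgroups $H_1,\dots,H_k$, and each nontrivial closed connected normal subgroup contains one of them. So for each of the infinitely many $c$ considered, $N_c$ contains some $H_i$, and some fixed $H_i$ lies in $N_c$ for infinitely many $c$. The closed set $X'^{H_i}$ then contains infinitely many pairwise disjoint nonempty closed sets of pure dimension $n-1$. A proper closed subset of $X'$ has only finitely many irreducible components, all of dimension $\le n-1$, so $X'^{H_i}=X'$. This contradicts the faithfulness of the action.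
\end{proof}

\section{Enlarging groups with nontrivial unipotent radical}\label{sec:enlarge}

We prove Theorem~\ref{thm:B}. Let $H\subset\mathrm{Bir}(Y)$ be connected and linear, with $\mathbf k(Y)^H\neq\mathbf k$ and $U=R_u(H)\ne1$. Choose $t\in\mathbf k(Y)^H\setminus\mathbf k$ and a model $Y'$ on which $t\colon Y'\to\mathbb A^1$ is an $H$-invariant nonconstant morphism.

The plan is to find a vector group $A\simeq\mathbb G_a^m$ normal in $H$ and to let tuples of polynomials $P\in\mathbf k[t]^m$ act on $Y'$, by the element $P(c)$ of $A$ on the fiber $t=c$. One point needs care. In characteristic $p>0$ the action of $H$ on $A$ by conjugation may be nonlinear, for instance $(y_1,y_2)\mapsto(y_1,y_2+\lambda y_1^p)$. It then raises the degree of polynomials, and the space of all $P$ of bounded degree need not be stable under $H$. We replace it by the group generated by its $H$-translates.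

\subsection{The group $A$}
The last nontrivial term of the descending central series of $U$ is a closed connected commutative unipotent subgroup, normal in $H$. In characteristic $p>0$ replace it by its last nontrivial image under multiplication by $p^i$, $i\ge0$. We get a nontrivial closed connected commutative unipotent group $A$, normal in $H$, and killed by $p$ if $\mathrm{char}\,\mathbf k=p>0$. So there is an isomorphism $\alpha\colon\mathbb G_a^m\to A$ with $m\ge1$ \cite[Thm.\ 3.4.7]{Springer}. Write
\[
h\,\alpha(y)\,h^{-1}=\alpha(c_h(y)),\qquad h\in H,\ y\in\mathbf k^m .
\]
The map $(h,y)\mapsto c_h(y)$ is a morphism $H\times\mathbb A^m\to\mathbb A^m$, given by polynomials in $y$ with coefficients in $\mathbf k[H]$, of degree $\le\delta$ in $y$ for some $\delta\ge1$. Each $c_h$ is additive, and $c_{hh'}=c_h\circ c_{h'}$. As $\mathbf k$ is infinite, these are identities between polynomials, and we may substitute polynomials in a variable, again denoted $t$. So $H$ acts on the group $\mathbf k[t]^m$ by automorphisms $P\mapsto c_h(P)$, with $c_h(P)(s)=c_h(P(s))$ for $s\in\mathbf k$.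

\subsection{The group $B\rtimes H$}
Fix $D\ge1$ and let $\mathbf k[t]_{\le D}$ be the space of polynomials of degree $\le D$. Then $(h,P)\mapsto c_h(P)$ is a morphism
\[
H\times\mathbf k[t]_{\le D}^m\to\mathbf k[t]_{\le\delta D}^m
\]
with irreducible source, and $0$ is in its image. So the image generates a closed connected subgroup $B$ of the vector group $\mathbf k[t]^m_{\le\delta D}$ \cite[2.2]{Borel}. It contains $\mathbf k[t]_{\le D}^m$ (take $h=1$), and it is $H$-stable because its set of generators is: $c_{h'}(c_h(P))=c_{h'h}(P)$. The action $H\times B\to B$ is a morphism. So $B\rtimes H$, with product $(P,h)(P',h')=(P+c_h(P'),hh')$, is a connected linear algebraic group.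

\subsection{The action on $Y'$}
Define
\[
(P,h)\cdot x=\alpha\big(P(t(x))\big)\,hx,\qquad x\in Y'.
\]
This is a morphism $(B\rtimes H)\times Y'\to Y'$. Since $t$ is invariant under $H$, which contains $A$, we have $t((P',h')\cdot x)=t(x)$, and so
\begin{align*}
(P,h)\cdot\big((P',h')\cdot x\big)&=\alpha(P(t(x)))\;h\;\alpha(P'(t(x)))\;h'x\\
&=\alpha(P(t(x)))\;\alpha\big(c_h(P'(t(x)))\big)\;hh'x=\big(P+c_h(P'),hh'\big)\cdot x .
\end{align*}
Hence this is an action; the invariance of $t$ is exactly what makes it work. Let $M$ be its kernel and $H'=(B\rtimes H)/M$, a connected linear algebraic group. The action descends to a regular action of $H'$ on $Y'$: the morphism $(B\rtimes H)\times Y'\to H'\times Y'$ is an $M$-torsor, hence faithfully flat of finite type, and the two pull-backs of the action morphism to $M\times(B\rtimes H)\times Y'$ agree, which can be checked on points since this product is reduced. The action of $H'$ is faithful on points. By the converse to (W) in Section~\ref{sec:background}, $H'$ is a connected linear algebraic subgroup of $\mathrm{Bir}(Y)$. It contains $H$, as the image of the elements $(0,h)$.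

\subsection{The dimension of $H'$}
Let $A_1=\alpha(\mathbb G_a\times0)$, with $0\in\mathbb G_a^{m-1}$. It acts nontrivially on $Y'$, so $Y'^{A_1}$ is a proper closed subset, and for $x\notin Y'^{A_1}$ the stabilizer of $x$ in $A_1\simeq\mathbb G_a$ is a proper closed subgroup, hence finite. As $t$ is nonconstant on the dense open set $Y'\setminus Y'^{A_1}$, it takes infinitely many values there, and we can choose points $x_0,\dots,x_D$ in this set with pairwise distinct values $c_i=t(x_i)$. If $f\in\mathbf k[t]_{\le D}$ and $(f,0,\dots,0)\in B$ acts trivially on $Y'$, then each $f(c_i)$ lies in the finite stabilizer of $x_i$. Since $f$ is determined by $f(c_0),\dots,f(c_D)$, there are only finitely many such $f$. So a group of dimension $D+1$ maps to $H'$ with finite kernel, and $\dim H'\ge D+1$.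

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
As $D$ is arbitrary, the first claim is proved. If $D\ge\dim H$, then $\dim H'>\dim H$, so $H'\neq H$ as subsets of $\mathrm{Bir}(Y)$ by Lemma~\ref{lem:compare}, and $H$ is not maximal. Finally, if a maximal $H$ is linear and has no dense open orbit on a model, then $\mathbf k(Y)^H\ne\mathbf k$ by (R), so $R_u(H)=1$ by what we have proved.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathbf k^r\subsetneq V$ and let $H\supset G_V$ be a connected algebraic subgroup of $\mathrm{Bir}(X)$. By Proposition~\ref{prop:inv}, $H$ is linear and $\mathbf k(X)^H=\mathbf k(t)\ne\mathbf k$. By Proposition~\ref{prop:nonred}, $R_u(H)\neq1$. By Theorem~\ref{thm:B}, $H$ is not maximal.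
\end{proof}

\section{Conjugacy classes, and the case $V=\mathbf k^r$}\label{sec:C}

\subsection{The curve $\Gamma$ is determined by $G_V$}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Denote by a subscript $1$ the objects built from $\Gamma_1$. Let $\psi\colon X\dashrightarrow X_1$ be birational with $\psi G_V\psi^{-1}=G_{V_1}$, and let $j\colon G_V\to G_{V_1}$ be the induced bijective homomorphism. Since $L=\mathrm{PGL}_2(\mathbf k)$ is perfect and $V,V_1$ are commutative, $L$ is the commutator subgroup of both groups, so $j(L)=L$. By Lemma~\ref{lem:compare}, $j(T)$ is a one-dimensional torus of $L$; after composing $\psi$ with an element of $L$ we may assume $j(T)=T$. By Lemma~\ref{lem:open}, with $G_V$ acting on $X_1$ through $j$, $\psi$ restricts to an equivariant isomorphism $\Omega\simeq\Omega_1$ of stable nonempty open sets, and so to an isomorphism of $T$-fixed loci $Z\cap\Omega\simeq Z_1\cap\Omega_1$. These are nonempty because every $L$-orbit meets the $T$-fixed locus. Hence $\Gamma\times\mathbb A^r$ and $\Gamma_1\times\mathbb A^r$ are birational. By Lemma~\ref{lem:rational}(a), the resulting rational map $\Gamma\times\mathbb A^r\dashrightarrow\Gamma_1$ is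 constant on $\{e\}\times\mathbb A^r$ for general $e$, so it factors through $\Gamma$. That is, $\mathbf k(\Gamma_1)\subset\mathbf k(\Gamma)$ inside the common function field. By symmetry equality holds, and $\Gamma\simeq\Gamma_1$.

Elliptic curves are classified by their $j$-invariant, which takes all values in $\mathbf k$. Choosing for each of them some $V\supsetneq\mathbf k^r$, we get $|\mathbf k|$ pairwise non-conjugate groups, which are contained in no maximal one by Theorem~\ref{thm:A}.
\end{proof}

\subsection{A group $J$ containing $G_{\mathbf k^r}$}

If $V\ne\mathbf k^r$, Theorem~\ref{thm:C}(i) follows from Theorem~\ref{thm:A}. From now on let $V=\mathbf k^r$. The constant translations of $\mathbb A^r$ lie in $\mathrm{PGL}_{r+1}$, acting on $\mathbb P^r\supset\mathbb A^r$. So $G_{\mathbf k^r}$ is contained in the group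
\[
J=\mathrm{PGL}_2\times\mathrm{PGL}_{r+1},\qquad\text{acting on }\ \bar X=S\times\mathbb P^r\supset X ,
\]
faithfully, as in Lemma~\ref{lem:X}(iv). By Proposition~\ref{prop:inv}, every connected algebraic subgroup $H\supset J$ of $\mathrm{Bir}(X)$ is linear with $\mathbf k(X)^H=\mathbf k(t)$.

\begin{proposition}\label{prop:Jred}
Every connected algebraic subgroup $H\supset J$ of $\mathrm{Bir}(X)$ is reductive.
\end{proposition}

\begin{proof}[Proof that Proposition~\ref{prop:Jred} implies Theorem~\ref{thm:C}(i)]
First, a torus $D_0$ acting faithfully on an $n$-dimensional variety has dimension $\le n$. Indeed, by Sumihiro's theorem there is a nonempty $D_0$-stable affine open subset of the smooth locus. The weights of $D_0$ on its regular functions generate a group of rank $\dim D_0$, since otherwise a subgroup of positive dimension would act trivially. Weight vectors with linearly independent weights are algebraically independent, because different monomials in them have different weights. So $\dim D_0\le n$.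

Hence every connected algebraic subgroup $H\supset J$ is reductive of rank $\le n$, and its dimension, the rank plus the number of roots, is bounded in terms of $n$, as there are finitely many root systems of rank $\le n$. Choose $H\supset J$ of maximal dimension. If $H\subset H'$ with $H'$ a connected algebraic subgroup, then $\dim H'\le\dim H$, and $H=H'$ by Lemma~\ref{lem:compare}. So $H$ is maximal, and it contains $G_{\mathbf k^r}$.
\end{proof}

The rest of this section is the proof of Proposition~\ref{prop:Jred}. \emph{Suppose that $U=R_u(H)\neq1$.} The idea is to study how $U$-orbits meet $J$-orbits. For a $T$-fixed point $x$ we will see that the $U$-orbit of $x$ meets the $J$-orbit of $x$ in the orbit of a Borel subgroup of $L$ containing $T$. Choosing such a Borel subgroup amounts to choosing one of the two eigenlines of a diagonal matrix, hence one of the two points of $\Gamma$ over $t$. The choice would have to be algebraic in $t$, while the monodromy $\iota$ exchanges the two.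

\subsection{Setting}
Choose a model $X'$ of $H$ with $t\colon X'\to\mathbb A^1$ an invariant morphism. The fixed locus $X'^U$ is a proper closed subset, $H$-stable because $U$ is normal; removing it, we may assume that $U$ has no fixed point on $X'$. By Lemma~\ref{lem:open} there is a $J$-equivariant isomorphism $\psi\colon\Omega\to\Omega'$, compatible with $t$, of $J$-stable nonempty open subsets of $\bar X$ and $X'$. Let $J',L',T'\subset H$ be the images of $J,L,T$. For $g\in J$ and $x\in X'$ we write $gx$ for the action through $J'$, and we use the homeomorphism $J\to J'$ of Lemma~\ref{lem:compare} to identify closed subgroups.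

The nonempty fibers $S_c\times\mathbb P^r$ of $t$ on $\bar X$ are single $J$-orbits, so $\Omega$ is the union of the fibers over $t(\Omega)$, a cofinite subset of $\mathbb A^1$. Hence
\[
\Gamma^*=\{e\in\Gamma^\circ:t(e)\in t(\Omega)\}
\]
is cofinite in $\Gamma^\circ$, infinite and $\iota$-stable. Fix $z_0\in\mathbb P^r$ with stabilizer $P\subset\mathrm{PGL}_{r+1}$. For $e\in\Gamma^*$ put
\[
D_e=\begin{pmatrix}y(e)&0\\0&y(\iota e)\end{pmatrix},\qquad x_e=\psi\big(D_e,t(e),z_0\big)\in X' .
\]
By Lemma~\ref{lem:X}(ii), the stabilizer of $x_e$ in $J$ is $T\times P$.

Fix $e\in\Gamma^*$ and write $x=x_e$, $c=t(e)$. The orbit $J'x=\Omega'\cap X'_c$ is open in $X'_c$, hence open in $Hx\subset X'_c$. As $U$ is normal in $H$, all $U$-orbits in $Hx$ have the same dimension $d_U$; so they are closed in $Hx$, and $d_U\ge1$ because $U$ is connected without fixed points. Let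
\[
Q_x=\{g\in J:gx\in Ux\}.
\]
It is a subgroup, because $J'$ normalizes $U$. It is closed, because $Ux$ is closed in $Hx$ and $g\mapsto gx=\psi(g(D_e,c,z_0))$ is a morphism $J\to Hx$. It contains $T\times P$. Finally $Q_xx=Ux\cap J'x$ is nonempty and open in $Ux$, so
\begin{equation}\label{eq:dimQ}
\dim Q_x=\dim(T\times P)+d_U .
\end{equation}
Since $\mathrm{PGL}_{r+1}$ is doubly transitive on $\mathbb P^r$, $P$ is a maximal subgroup. So the projection $\mathrm{pr}_2(Q_x)\subset\mathrm{PGL}_{r+1}$ is $\mathrm{PGL}_{r+1}$ or $P$.

\subsection{The case $\mathrm{pr}_2(Q_x)=\mathrm{PGL}_{r+1}$ is impossible}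
The group $\{g\in\mathrm{PGL}_{r+1}:(1,g)\in Q_x\}$ is then normal in $\mathrm{PGL}_{r+1}$ and contains the maximal subgroup $P$. A normal subgroup fixing one point of $\mathbb P^r$ fixes all points, so $P$ is not normal, and we get $1\times\mathrm{PGL}_{r+1}\subset Q_x$. Hence $Ux$ contains $F=\psi(\{(D_e,c)\}\times\mathbb P^r)$, a complete variety of dimension $r\ge1$. We show that an orbit of the unipotent group $U$ contains no such $F$.

Recall that a bijective equivariant morphism of homogeneous spaces is finite: it is finite over a nonempty open set, and the translates of this set cover the target. So $U/U_x\to Ux$ is finite, and the preimage $\tilde F$ of $F$ in $U/U_x$ is complete of positive dimension. By Chevalley's theorem there are a finite-dimensional rational representation $E$ of $U$ and a line $\ell\subset E$ with stabilizer $U_x$. The unipotent group $U_x$ has no nontrivial character, so it fixes a generator $v$ of $\ell$, and its stabilizer is $U_v=U_x$. Hence $uU_x\mapsto uv$ is an injective morphism $U/U_x\to E$. It maps the complete variety or closed set $\tilde F$ onto a complete closed subset of the affine space $E$, which is finite. So $\tilde F$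 is finite, a contradiction.

Therefore $\mathrm{pr}_2(Q_x)=P$. As $1\times P\subset Q_x$, we get $Q_x=Q_1\times P$ with $T\subset Q_1\subset L$ closed, and $\dim Q_1=1+d_U\ge2$ by \eqref{eq:dimQ}. If $\dim Q_1=3$, then $Q_1=L$. If $\dim Q_1=2$, then $Q_1^\circ$ is a Borel subgroup of $L$ containing $T$. Since Borel subgroups are their own normalizers, $Q_1=Q_1^\circ$ is one of the two images $B_+,B_-$ of the upper and lower triangular matrices.

\subsection{The case $Q_1=L$ is impossible}
As $P$ fixes $x$, in this case $L'x=Q_xx$ is open in $Ux$. The idea is that the $T'$-fixed locus of a homogeneous space under $UT'$ is irreducible, while that of $L'x$ consists of two points.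

The connected solvable group $UT'$ acts transitively on $Ux$, since $T'$ normalizes $U$ and fixes $x$. As $T'\cap U=1$ and every torus of $UT'$ maps injectively to $UT'/U$, the torus $T'$ is a maximal torus of $UT'$. Let $ux\in(Ux)^{T'}$ with $u\in U$. Then $T'$ and $u^{-1}T'u$ are maximal tori of $((UT')_x)^\circ$, so $u^{-1}T'u=sT's^{-1}$ for some $s\in(UT')_x$. Hence $us\in N_{UT'}(T')$ and $usx=ux$. So $(Ux)^{T'}=N_{UT'}(T')x$. For $\nu\in N_{UT'}(T')$, commutators of $\nu$ with elements of $T'$ lie in $T'$, and also in $U$ since $UT'/U$ is commutative; so they lie in $T'\cap U=1$. Thus $N_{UT'}(T')=C_{UT'}(T')$, which is connected, and $(Ux)^{T'}$ is a single orbit of this connected group. It is irreducible, and so is its nonempty open subset $(Ux)^{T'}\cap L'x=(L'x)^{T'}$. But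
\[
L'x=\psi\big(S_c\times\{z_0\}\big),\qquad (L'x)^{T'}=\psi\big(\{D_e,D_{\iota e}\}\times\{c\}\times\{z_0\}\big)
\]
by Lemma~\ref{lem:X}(iii), and $D_e\neq D_{\iota e}$ because $y(e)\ne y(\iota e)$. So this set consists of two points, a contradiction.

\subsection{The remaining case}
We have shown that for \emph{every} $e\in\Gamma^*$ the group $Q_1=Q_1(e)$ is $B_+$ or $B_-$. Let
\[
\Gamma_\pm=\{e\in\Gamma^*:Q_1(e)=B_\pm\}=\{e\in\Gamma^*:B_\pm x_e\subset Ux_e\},\qquad\Gamma^*=\Gamma_+\sqcup\Gamma_- .
\]

\emph{Each of $\Gamma_+,\Gamma_-$ is finite or cofinite in $\Gamma^*$.} The relation $\{(x,x')\in X'\times X':x'\in Ux\}$ is constructible, being the image of $U\times X'$ under $(u,x)\mapsto(x,ux)$. So its preimage $\{(e,g)\in\Gamma^*\times B_\pm:gx_e\in Ux_e\}$ under the morphism $(e,g)\mapsto(x_e,gx_e)$ is constructible. The set $\Gamma_\pm$ is the complement of the projection to $\Gamma^*$ of the complement of this preimage, so it is a constructible subset of the irreducible curve $\Gamma^*$, hence finite or cofinite.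

\emph{$\iota$ exchanges $\Gamma_+$ and $\Gamma_-$.} Let $w\in L$ be the class of the permutation matrix. Then $wD_ew^{-1}=D_{\iota e}$, so $wx_e=x_{\iota e}$. As $w$ normalizes $U$, we have $g\,wx_e\in Uwx_e=wUx_e$ if and only if $w^{-1}gw\in Q_{x_e}$; so $Q_{x_{\iota e}}=wQ_{x_e}w^{-1}$ and $Q_1(\iota e)=wQ_1(e)w^{-1}$. Since $wB_+w^{-1}=B_-$, we get $\iota(\Gamma_+)=\Gamma_-$.

So the two complementary subsets $\Gamma_+$ and $\Gamma_-$ of the infinite set $\Gamma^*$ are both finite or both cofinite, which is impossible. This contradiction proves Proposition~\ref{prop:Jred}, and with it Theorem~\ref{thm:C}. \qed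

\begin{thebibliography}{9}

\bibitem{Borel} Borel, \emph{Linear algebraic groups}.

\bibitem{BrionNonaffine} Brion, \emph{Some basic results on actions of nonaffine algebraic groups}, 2010.

\bibitem{BrionModels} Brion, \emph{On models of algebraic group actions}, 2022.

\bibitem{FZ} Pascal Fong and Sokratis Zikas, \emph{Connected algebraic subgroups not lying in a maximal one}, arXiv:2201.09682 (2022).

\bibitem{Matsumura} Matsumura, 1963.

\bibitem{Rosenlicht} Rosenlicht, 1956.

\bibitem{Springer} Springer (on linear algebraic groups).

\bibitem{Weil} Weil, 1955.

\end{thebibliography}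

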